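\title{Principal eigenvalues on hyperbolic surfaces of infinite area}

\begin{abstract}
By a theorem of Patterson, the Laplacian of a geometrically finite hyperbolic surface of infinite area has no $L^2$-eigenvalue $\mu\ge\frac14$. We show that geometric finiteness cannot be dropped. An explicit surface of infinite area, the double of an ideal polygon with infinitely many sides, has an $L^2$-eigenvalue in $[\frac14,\frac12)$. More generally, every $\mu\in[\frac14,c_*)$ with $c_*=(\frac\pi4-\frac12\log2)^{-1}\approx2.279$ is an $L^2$-eigenvalue of some surface of infinite area, and there is a surface of infinite area with infinitely many distinct $L^2$-eigenvalues $\ge\frac14$. In the other direction, no such eigenvalue exists if the limit set of the group is not the whole circle at infinity.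
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb H=SL(2,\mathbb R)/SO(2)$ be the hyperbolic plane of curvature $-1$, realized as the upper half-plane $\{z=x+iy:y>0\}$ with metric $y^{-2}(dx^2+dy^2)$, and let $\Delta=-y^2(\partial_x^2+\partial_y^2)$ be the positive Laplace--Beltrami operator. For a discrete torsion-free subgroup $\Gamma\subset SL(2,\mathbb R)$ the quotient $\Gamma\backslash\mathbb H$ is a complete hyperbolic surface, and $\Delta$ descends to it. A real number $\mu$ is an \emph{$L^2$-eigenvalue} of $\Delta$ if $(\Delta-\mu)f=0$ for some $0\ne f\in L^2(\Gamma\backslash\mathbb H)$. It is \emph{principal} if $\mu\ge\frac14$; these are the eigenvalues whose spectral parameter lies in the principal (tempered) series.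

The role of the number $\frac14$ is visible in the functions $y^s$, which satisfy $\Delta y^s=s(1-s)y^s$. Such a function is square integrable near an arc of the boundary, say on $[0,1]\times(0,1]$, exactly when $\int_0^1y^{2\operatorname{Re}s-2}\,dy<\infty$, that is, when $\operatorname{Re}s>\frac12$. For $\mu<\frac14$ the equation $s(1-s)=\mu$ has a real root $s>\frac12$. For $\mu\ge\frac14$ both roots lie on the line $\operatorname{Re}s=\frac12$, and square integrability just fails. So a surface that contains a neighborhood of a boundary arc should carry no principal eigenfunction.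

Recall that $\Gamma$ is \emph{geometrically finite} if it has a convex fundamental polygon with finitely many sides. Such a polygon has infinite area only if its closure contains an arc of the circle at infinity $\partial\mathbb H=\mathbb R\cup\{\infty\}$, and the heuristic applies. Indeed, a theorem of Patterson states that if $\Gamma$ is geometrically finite and $\operatorname{vol}(\Gamma\backslash\mathbb H)=\infty$, then $\Delta$ has no $L^2$-eigenvalue $\ge\frac14$. The following question comes from the work of Weich and Wolf \cite{WW}.

\medskip
\noindent\textbf{Question.} \emph{Let $\Gamma\subset SL(2,\mathbb R)$ be discrete and torsion-free with $\operatorname{vol}(\Gamma\backslash\mathbb H)=\infty$, not necessarily geometrically finite. Is it true that $\Delta$ on $\Gamma\backslash\mathbb H$ has no $L^2$-eigenvalue $\mu\ge\frac14$?}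
\medskip

One might expect the answer yes, on the grounds that infinite area leaves a wave of energy $\ge\frac14$ room to escape. But without geometric finiteness, infinite area has a second source: an infinite chain of pieces of finite area, which is long but nowhere wide. Such a chain can confine a wave, and the answer is no.

\begin{theorem}\label{thm:explicit}
There is a discrete torsion-free $\Gamma\subset SL(2,\mathbb R)$ with $\operatorname{vol}(\Gamma\backslash\mathbb H)=\infty$ such that $\Delta$ on $\Gamma\backslash\mathbb H$ has an $L^2$-eigenvalue $\lambda\in[\frac14,\frac12)$.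
\end{theorem}

The surface is explicit; see Section~\ref{sec:explicit}. By deforming the construction one can prescribe the eigenvalue. Put
\[
c_*=\Big(\frac\pi4-\frac12\log2\Big)^{-1}\approx2.279 .
\]

\begin{theorem}\label{thm:prescribed}
For every $\mu\in[\frac14,c_*)$, including $\mu=\frac14$, there is a discrete torsion-free $\Gamma\subset SL(2,\mathbb R)$ of infinite covolume such that $\mu$ is an $L^2$-eigenvalue of $\Delta$ on $\Gamma\backslash\mathbb H$.
\end{theorem}

We do not claim that $c_*$ is optimal.

\begin{theorem}\label{thm:many}
There is a discrete torsion-free $\Gamma\subset SL(2,\mathbb R)$ of infinite covolume such that $\Delta$ on $\Gamma\backslash\mathbb H$ has infinitely many distinct principal $L^2$-eigenvalues.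
\end{theorem}

The heuristic with $y^s$ is nevertheless correct wherever it applies. The \emph{limit set} $\Lambda(\Gamma)$ is the set of accumulation points in $\partial\mathbb H$ of an orbit $\Gamma z$; it is closed and does not depend on $z\in\mathbb H$. The group is \emph{of the first kind} if $\Lambda(\Gamma)=\partial\mathbb H$.

\begin{theorem}\label{thm:obstruction}
Let $\Gamma\subset SL(2,\mathbb R)$ be discrete and torsion-free. If $\Lambda(\Gamma)\neq\partial\mathbb H$, then $\Delta$ on $\Gamma\backslash\mathbb H$ has no $L^2$-eigenvalue $\ge\frac14$.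
\end{theorem}

No finiteness assumption is made here. Two standard facts about Fuchsian groups place the theorem: a geometrically finite group of the first kind has finite covolume, and a finitely generated discrete group is geometrically finite. By the first, Theorem~\ref{thm:obstruction} contains Patterson's theorem. By both, every group that answers the Question in the negative is infinitely generated and of the first kind.

The constructions reduce the problem on a surface to a boundary value problem on a polygon $D\subset\mathbb H$ with infinitely many sides, from copies of which the surface is glued. Section~\ref{sec:background} collects the analytic background and shows the mechanism that produces an eigenvalue on a model domain where everything can be computed by hand. Section~\ref{sec:polygons} introduces the polygons and proves the main estimate, a Hardy inequality, and Section~\ref{sec:gluing} passes from polygons to surfaces. Theorems~\ref{thm:explicit}, \ref{thm:prescribed} and~\ref{thm:many} are proved in Sections~\ref{sec:explicit}, \ref{sec:prescribed} and~\ref{sec:many}. The proof of Theorem~\ref{thm:obstruction}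 in Section~\ref{sec:obstruction} is independent of Sections~\ref{sec:polygons}--\ref{sec:many}.

\section{Background and a model domain}\label{sec:background}

\subsection{Coordinates}
Integrals without a measure are taken with respect to hyperbolic area, $\|u\|$ is the $L^2$-norm, and $Q(u)=\int|\nabla u|^2$. Functions are real-valued except in Section~\ref{sec:obstruction}. Write $z=re^{i\theta}$ with $0<\theta<\pi$ and $\tau=\log r$. The metric is $(d\tau^2+d\theta^2)/\sin^2\theta$. Since the Dirichlet integral is conformally invariant in dimension two,
\[
Q(u)=\iint(u_x^2+u_y^2)\,dx\,dy=\iint(u_\tau^2+u_\theta^2)\,d\tau\,d\theta .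
\]
Also $|\nabla\tau|=\sin\theta\le1$, so $\log|z|$ is $1$-Lipschitz for the hyperbolic distance.

Define $t$ by $\sinh t=\cot\theta$. Then $\cosh t=1/\sin\theta$ and $dt=-d\theta/\sin\theta$, so the metric becomes $dt^2+\cosh^2t\,d\tau^2$. The function $t$ is $1$-Lipschitz and vanishes on the imaginary axis, and the arc $\tau=\text{const}$ joins $z$ to the axis with length $|t|$. Hence
\begin{equation}\label{eq:axis}
\sinh\operatorname{dist}(z,i\mathbb R_+)=|\cot\theta|=|\operatorname{Re}z|/\operatorname{Im}z .
\end{equation}
Transporting $(\tau,t)$ by an isometry, we obtain \emph{Fermi coordinates} $(s,t)\in\mathbb R^2$ based on any complete geodesic $g$: the metric is $dt^2+\cosh^2t\,ds^2$, the area element is $\cosh t\,dt\,ds$, the curves $s=\text{const}$ are the geodesics perpendicular to $g$, and $|t|=\operatorname{dist}(\cdot,g)$.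

\subsection{Standard facts}
Let $\mathcal V$ be a dense subspace of a space $L^2(M)$, and let $Q$ be a nonnegative quadratic form on $\mathcal V$ such that $\mathcal V$ is complete in the norm $(Q(u)+\|u\|^2)^{1/2}$. It defines a self-adjoint operator $H$. The \emph{essential spectrum} of $H$ is its spectrum with the isolated eigenvalues of finite multiplicity removed. We use the following textbook facts.
\begin{enumerate}
\item[(F1)] $u\in\mathcal V$ satisfies $Hu=\lambda u$ if and only if $Q(u,v)=\lambda\langle u,v\rangle$ for all $v\in\mathcal V$. The bottom of the spectrum is $\lambda_0=\inf Q(u)/\|u\|^2$, the infimum over $u\neq0$ in $\mathcal V$ or in a dense subspace of $\mathcal V$, and a minimizer of this \emph{Rayleigh quotient} is an eigenfunction.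
\item[(F2)] (Weyl's criterion) If $\lambda$ is in the essential spectrum, there is an orthonormal sequence $u_n$ in the domain of $H$ with $\|(H-\lambda)u_n\|\to0$.
\item[(F3)] (Min--max) If $Q(u)\le\lambda\|u\|^2$ on an $m$-dimensional subspace of $\mathcal V$ and $\lambda$ lies below the essential spectrum, then $H$ has at least $m$ eigenvalues $\le\lambda$, counted with multiplicity.
\item[(F4)] (Rellich) If $K$ is a compact subset of a Riemannian manifold $X$ without boundary, the restriction $H^1(X)\to L^2(K)$ is compact.
\item[(F5)] (Elliptic regularity) A distributional solution of $(\Delta-\mu)f=0$ on an open subset of a hyperbolic surface is real-analytic. If the set is connected and $f$ vanishes on a nonempty open subset, then $f=0$.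
\end{enumerate}
For open $\Omega\subset\mathbb H$, $H^1_0(\Omega)$ is the closure of $C_c^\infty(\Omega)$ in $H^1(\Omega)$. By mollification it contains every Lipschitz function with compact support in $\Omega$, and extension by zero embeds it in $H_0^1(\Omega')$ for $\Omega'\supset\Omega$. The form $Q$ on $H^1_0(\Omega)$ defines the \emph{Dirichlet Laplacian} of $\Omega$; the bottom of its spectrum is denoted by $\lambda_0(\Omega)$.

Two devices will be used repeatedly.

\emph{Truncation.} Let $\psi$ be a continuous function with compact support on a closed convex set $D\subset \mathbb H$, locally Lipschitz on $\{\psi\ne0\}$, with $\int_{\{\psi\ne0\}}|\nabla\psi|^2<\infty$. For $\delta>0$ let $\psi_\delta=\max(\psi-\delta,0)+\min(\psi+\delta,0)$. Then $\psi_\delta$ is Lipschitz with support in the compact set $\{|\psi|\ge\delta\}$, $|\psi_\delta-\psi|\le\delta$, and $\nabla\psi_\delta=1_{\{|\psi|>\delta\}}\nabla\psi$ almost everywhere. By dominated convergence $\psi_\delta\to\psi$ in $H^1(\operatorname{int}D)$ as $\delta\downarrow0$.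

\emph{Localization.} If $(\chi_j)$ is a locally finite family of Lipschitz functions on $\mathbb H$ with $\sum_j\chi_j^2=1$ and $u$ is Lipschitz with compact support, then
\begin{equation}\label{eq:ims}
Q(u)=\sum_jQ(\chi_ju)-\int u^2\sum_j|\nabla\chi_j|^2 ,
\end{equation}
because in $\sum_j|\chi_j\nabla u+u\nabla\chi_j|^2$ the cross term is $u\nabla u\cdot\nabla\sum_j\chi_j^2=0$.

All our eigenvalues are produced by the same principle: the bottom of the spectrum is an eigenvalue as soon as it lies below the essential spectrum, and the essential spectrum does not see compact sets.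

\begin{lemma}\label{lem:ess}
In the setting above, let $K\subset M$ be measurable such that the restriction $\mathcal V\to L^2(K)$ is compact, and suppose that $Q(u)\ge c\|u\|^2-C\int_Ku^2$ for all $u$ in a dense subspace of $\mathcal V$. Then the essential spectrum of $H$ lies in $[c,\infty)$. In particular, if $\lambda_0<c$, then $\lambda_0$ is an eigenvalue.
\end{lemma}

\begin{proof}
The inequality extends to $\mathcal V$ by continuity. Let $\lambda$ be in the essential spectrum and $u_n$ as in (F2). Then $Q(u_n)=\langle Hu_n,u_n\rangle\to\lambda$, so $(u_n)$ is bounded in $\mathcal V$ and precompact in $L^2(K)$. An orthonormal sequence tends weakly to $0$, so every limit point in $L^2(K)$ is $0$. Thus $\int_Ku_n^2\to0$ and $\lambda\ge c$.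
\end{proof}

\subsection{The Dirichlet Laplacian of a domain in $\mathbb H$}

\begin{lemma}\label{lem:domain}
Let $\Omega\subset\mathbb H$ be open and nonempty.
\begin{enumerate}
\item[(a)] $\lambda_0(\Omega)\ge\frac14$.
\item[(b)] If $\Omega$ contains an open ball of radius $R$, then $\lambda_0(\Omega)<\frac14+\pi^2/R^2$.
\item[(c)] Let $\Omega'\supset\Omega$ be open and connected with $\Omega'\setminus\overline\Omega\ne\emptyset$. If $\lambda_0(\Omega)$ is an eigenvalue of the Dirichlet Laplacian of $\Omega$, then $\lambda_0(\Omega')<\lambda_0(\Omega)$.
\end{enumerate}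
\end{lemma}

\begin{proof}
(a) Let $\varphi\in C_c^\infty(\mathbb H)$ and fix $x$. Integration by parts and the Cauchy--Schwarz inequality give
\[
\int_0^\infty\frac{\varphi^2}{y^2}\,dy=\int_0^\infty\frac{2\varphi\varphi_y}{y}\,dy\le2\Big(\int_0^\infty\frac{\varphi^2}{y^2}\,dy\Big)^{1/2}\Big(\int_0^\infty\varphi_y^2\,dy\Big)^{1/2},
\]
which is Hardy's inequality $\int\varphi^2y^{-2}\,dy\le4\int\varphi_y^2\,dy$. Integrating in $x$ gives $\|\varphi\|^2\le4Q(\varphi)$.

(b) Let $t$ be the distance to the center; the area element is $\sinh t\,dt\,d\phi$ in polar coordinates. To cancel the weight, take $f=\varphi(t)(\sinh t)^{-1/2}$ with $\varphi(t)=\sin(\pi t/R)$ for $0<t\le R$, and $f=0$ elsewhere. Then $\|f\|^2=2\pi\int_0^R\varphi^2\,dt$ and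
\[
f'(t)^2\sinh t=\varphi'^2-\varphi\varphi'\coth t+\tfrac14\varphi^2\coth^2t .
\]
This is bounded, and $f=O(t^{1/2})$ is continuous at the center, so truncation shows that $f$ lies in $H^1_0$ of the ball. Since $\frac12\varphi^2\coth t$ vanishes at $t=0$ and $t=R$, integration by parts gives $-\int\varphi\varphi'\coth t\,dt=-\frac12\int\varphi^2\sinh^{-2}t\,dt$. With $\coth^2t=1+\sinh^{-2}t$ and $\int_0^R\varphi'^2=(\pi/R)^2\int_0^R\varphi^2$ we obtain
\[
Q(f)=2\pi\int_0^R\Big(\varphi'^2+\Big(\frac14-\frac1{4\sinh^2t}\Big)\varphi^2\Big)dt<\Big(\frac{\pi^2}{R^2}+\frac14\Big)\|f\|^2 .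
\]

(c) Extension by zero gives $\lambda_0(\Omega')\le\lambda_0(\Omega)$. If equality held, the eigenfunction on $\Omega$, extended by zero, would minimize the Rayleigh quotient on $H_0^1(\Omega')$. By (F1) it would be an eigenfunction on $\Omega'$ that vanishes on the nonempty open set $\Omega'\setminus\overline\Omega$, contradicting (F5).
\end{proof}

\subsection{A thin sector with a bulge}\label{sec:model}

Part (a) of the lemma is the reason to work with Dirichlet conditions on a subset of $\mathbb H$: any eigenvalue that we find is automatically principal. It remains to find one, on a domain of infinite area.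

\begin{example}\label{ex:model}
The sector $\Sigma=\{\pi/4<\theta<3\pi/4\}$ has area $\int_{\mathbb R}d\tau\int_{\pi/4}^{3\pi/4}\sin^{-2}\theta\,d\theta=\infty$, but it is thin: by \eqref{eq:axis} it is the set of points at distance less than $\operatorname{arsinh}1$ from the imaginary axis. A function $v$ vanishing at both ends of an interval of length $\pi/2$ satisfies $\int v'^2\ge4\int v^2$, and $\sin^2\theta\ge\frac12$ on $\Sigma$. So on each arc $\tau=\text{const}$,
\begin{equation}\label{eq:arc}
\int_{\pi/4}^{3\pi/4}u_\theta^2\,d\theta\ \ge\ 2\int_{\pi/4}^{3\pi/4}\frac{u^2}{\sin^2\theta}\,d\theta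
\end{equation}
whenever $u$ vanishes at the ends. Now let $\Omega$ be the union of $\Sigma$ and the open ball of radius $6.5$ about $i$. The ball lies in $\{|\tau|<6.5\}$, and $K=\overline\Omega\cap\{|\tau|\le6.5\}$ is compact. Integrating \eqref{eq:arc} over $|\tau|>6.5$ gives $Q(u)\ge2\|u\|^2-2\int_Ku^2$ for $u\in C_c^\infty(\Omega)$. By (F4) for $X=\mathbb H$ and Lemma~\ref{lem:ess}, the essential spectrum lies in $[2,\infty)$. By Lemma~\ref{lem:domain},
\[
\tfrac14\le\lambda_0(\Omega)<\tfrac14+\pi^2/6.5^2<0.484 .
\]
Hence $\lambda_0(\Omega)$ is a Dirichlet eigenvalue $\ge\frac14$ of a domain of infinite area.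
\end{example}

The thin ends act as a barrier and the ball as a well. What is missing is a surface. A Dirichlet eigenfunction extends by odd reflection across a geodesic, and if the whole boundary consists of disjoint complete geodesics, two copies of the domain glue to a complete hyperbolic surface. The boundary of $\Omega$ is not geodesic. We therefore replace the two boundary curves by chains of complete geodesics that meet at ideal vertices on the positive and negative real axis. The price is that the argument with arcs breaks down: an arc $|z|=r$ with $r$ close to a vertex sweeps angles close to $0$ or $\pi$, where the lower bound for $\sin^2\theta$ behind \eqref{eq:arc} is lost. The domain is still thin, but in the direction perpendicular to the nearest side, and the next section foliates it in this direction.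

\section{Ideal polygons and a Hardy inequality}\label{sec:polygons}

\subsection{The polygons}
Let $(a_k^+)_{k\in\mathbb Z}$ and $(a_k^-)_{k\in\mathbb Z}$ be increasing sequences of positive numbers that tend to $0$ as $k\to-\infty$ and to $\infty$ as $k\to\infty$, and whose ratios $a_{k+1}^\pm/a_k^\pm$ are bounded above. An interval $[a,b]=[a_k^+,a_{k+1}^+]$ is a \emph{right gap}, an interval $[a,b]=[a_k^-,a_{k+1}^-]$ is a \emph{left gap}, and $b/a$ is the \emph{ratio} of the gap. Let $D$ be $\mathbb H$ minus the open half-discs with diameter $(a,b)$ for all right gaps and with diameter $(-b,-a)$ for all left gaps. In this paper a \emph{polygon} is a set $D$ of this form, and the geodesics bounding the half-discs are its \emph{sides}. Figure~\ref{fig:polygon} shows an example.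

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\fill[gray!22] (-5.493,0) rectangle (5.493,3.142);
\foreach \x in {-4.394,-3.296,-2.197,3.296,4.394,5.493}{
\filldraw[fill=white] (\x,0) arc[start angle=0,end angle=180,x radius=0.549,y radius=0.524];
\filldraw[fill=white] (\x,3.142) arc[start angle=0,end angle=-180,x radius=0.549,y radius=0.524];}
\foreach \j in {-7,...,8}{
\filldraw[fill=white] ({0.2747*\j},0) arc[start angle=0,end angle=180,radius=0.137];
\filldraw[fill=white] ({0.2747*\j},3.142) arc[start angle=0,end angle=-180,radius=0.137];}
\draw[thick,domain=-2:2,samples=41] plot (\x,{rad(asin(min(1,cosh(\x)/3.7622)))});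
\draw[thick,domain=-2:2,samples=41] plot (\x,{3.142-rad(asin(min(1,cosh(\x)/3.7622)))});
\draw[dashed] (-5.8,0)--(5.8,0) node[right]{$\theta=0$};
\draw[dashed] (-5.8,3.142)--(5.8,3.142) node[right]{$\theta=\pi$};
\fill (0,1.571) circle (1.2pt) node[right]{$i$};
\end{tikzpicture}
\caption{A polygon (shaded) in the conformal coordinates $(\log|z|,\arg z)$, in which $\mathbb H$ is a horizontal strip. The removed half-discs (white, drawn approximately) sit over gaps of ratio $3^{1/4}$ in the core $3^{-2}\le|z|\le3^2$ and of ratio $3$ elsewhere; the pattern continues to the left and to the right. The thick curve bounds the ball of radius $2$ about $i$, which fits only because the gaps in the core are fine.}\label{fig:polygon}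
\end{figure}

For $z=re^{i\theta}$ put $\vartheta=\min(\theta,\pi-\theta)\in(0,\frac\pi2]$. We say that $z$ \emph{lies over} the gap $[a,b]$ if $a\le r\le b$ and the gap is a right gap with $\theta\le\frac\pi2$ or a left gap with $\theta\ge\frac\pi2$. Every point lies over some gap. The isometry $z\mapsto-\bar z$ exchanges right and left and preserves $r$ and $\vartheta$, so it suffices to carry out computations on the right.

The point $z$ is in the open half-disc over $(a,b)$ if and only if $|z-\frac{a+b}2|<\frac{b-a}2$, that is, $r^2-(a+b)r\cos\theta+ab<0$. Points of $\mathbb H$ in the closed half-disc satisfy $a<r<b$ and $\theta<\frac\pi2$. Three things follow. First, the closed half-discs are pairwise disjoint in $\mathbb H$, and a compact set meets only finitely many of them. So $D$ is closed, it is convex as an intersection of half-planes, $\partial D$ is the locally finite disjoint union of the sides, and $\operatorname{int}D$ is the complement of the closed half-discs. Second, if $z$ lies over $[a,b]$, then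
\begin{equation}\label{eq:member}
z\in D\iff\cos\vartheta\le\frac{r+ab/r}{a+b},
\end{equation}
and strict inequality implies $z\in\operatorname{int}D$. Third, $r+ab/r\ge2\sqrt{ab}$, so
\begin{equation}\label{eq:sector}
\frac{r+ab/r}{a+b}\ge\frac{2\sqrt{ab}}{a+b}=\frac1{\cosh(\frac12\log\frac ba)} .
\end{equation}
If all ratios are at most $q_{\max}$, then $D$ contains the sector $|\cos\theta|\le1/\cosh(\frac12\log q_{\max})$, whose area is infinite as in Example~\ref{ex:model}. \emph{Every polygon has infinite area}; this is the only use of the bound on the ratios.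

Fine gaps make room for large balls.

\begin{lemma}\label{lem:ball}
Let $R,\delta,r_0>0$ with $\cosh(\delta/2)<\coth R$. If every gap that meets $[r_0e^{-R},r_0e^R]$ has ratio at most $e^\delta$, then the closed ball of radius $R$ about $ir_0$ lies in $\operatorname{int}D$.
\end{lemma}

\begin{proof}
Let $z$ be in the ball. Then $|\log r-\log r_0|\le R$, so $z$ lies over a gap of ratio at most $e^\delta$. By \eqref{eq:axis}, $\cot\vartheta\le\sinh R$, that is, $\cos\vartheta\le\tanh R<1/\cosh(\delta/2)$. Now use \eqref{eq:sector} and \eqref{eq:member}.
\end{proof}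

Coarse gaps keep every point close to the boundary.

\begin{lemma}\label{lem:dist}
Let $0<a<b$, let $g$ be the geodesic with endpoints $a,b$, and let $z=re^{i\theta}$ lie outside the open half-disc over $(a,b)$. Then
\begin{equation}\label{eq:dist}
\sinh\operatorname{dist}(z,g)=\frac{r+ab/r-(a+b)\cos\theta}{(b-a)\sin\theta}=\frac{(r-a)(r-b)/r+(a+b)(1-\cos\theta)}{(b-a)\sin\theta}.
\end{equation}
Consequently, if $z\in D$ lies over the gap $[a,b]$ with side $g$, then
\begin{equation}\label{eq:own}
\sinh\operatorname{dist}(z,g)\le\frac{b+a}{b-a}\tan\frac\vartheta2\le\frac{b+a}{b-a}.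
\end{equation}
\end{lemma}

\begin{proof}
The isometry $w=(z-a)/(b-z)$ maps $g$ to the imaginary axis, and $|b-z|^2w=(z-a)(b-\bar z)$ has real part $(a+b)r\cos\theta-r^2-ab\le0$ and imaginary part $(b-a)r\sin\theta$. So \eqref{eq:axis} gives the first equality, and the second is the identity $(r-a)(r-b)/r=r+ab/r-(a+b)$. For $a\le r\le b$ the term $(r-a)(r-b)/r$ is nonpositive, and $(1-\cos\vartheta)/\sin\vartheta=\tan\frac\vartheta2\le1$.
\end{proof}

The factor $\tan\frac\vartheta2$ says that the cusps of $D$ are thin, however fine the gaps are. It will confine the wide part of $D$ to a compact set.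

\subsection{Boundary conditions}
For the value $\mu=\frac14$ in Theorem~\ref{thm:prescribed} we need free boundary conditions on a few sides. It costs nothing to allow them from the start; for Theorems~\ref{thm:explicit} and~\ref{thm:many} the reader may take $\mathcal N=\emptyset$ in what follows.

Let $\mathcal N$ be a set of sides of $D$, not all of them. Its members are the \emph{Neumann sides}; the other sides are the \emph{Dirichlet sides}. Let $\mathcal C(D,\mathcal N)$ be the space of Lipschitz functions on $D$ whose support is compact and disjoint from the Dirichlet sides, and let $\mathcal V(D,\mathcal N)$ be its closure in $H^1(\operatorname{int}D)$. It contains $C_c^\infty(\operatorname{int}D)$, so it is dense in $L^2(D)$. Let $H_{D,\mathcal N}$ be the operator of the form $Q$ on $\mathcal V(D,\mathcal N)$, and $\lambda_0(D,\mathcal N)$ the bottom of its spectrum. If $\mathcal N=\emptyset$, then $\mathcal C(D,\emptyset)$ consists of the Lipschitz functions with compact support in $\operatorname{int}D$, so $\mathcal V(D,\emptyset)=H_0^1(\operatorname{int}D)$ and $H_{D,\emptyset}$ is the Dirichlet Laplacian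 of $\operatorname{int}D$. Throughout,
\[
d(z)=\text{distance from }z\in D\text{ to the union of the Dirichlet sides.}
\]

\subsection{The Hardy inequality}
Along a perpendicular to a side the area element is $\cosh t\,dt$, and a function is known to vanish only at the foot of the perpendicular. The relevant constant is expressed by the increasing function
\[
A(S)=\int_0^S\arctan\sigma\,d\sigma=S\arctan S-\tfrac12\log(1+S^2),
\]
which satisfies $A(S)\le S^2/2$ because $\arctan\sigma\le\sigma$. Note that $c_*=1/A(1)$.

\begin{lemma}\label{lem:1d}
If $v$ is Lipschitz on $[0,\rho]$ and $v(0)=0$, then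
\[
\int_0^\rho v^2\cosh t\,dt\le A(\sinh\rho)\int_0^\rho v'^2\cosh t\,dt .
\]
\end{lemma}

\begin{proof}
Let $I$ be the integral on the right. By the Cauchy--Schwarz inequality,
\[
v(t)^2=\Big(\int_0^tv'\Big)^2\le I\int_0^t\frac{d\sigma}{\cosh\sigma}=I\arctan(\sinh t).
\]
Multiply by $\cosh t$, integrate over $[0,\rho]$ and substitute $\sigma=\sinh t$.
\end{proof}

To apply this we cut $D$ into cells according to the nearest Dirichlet side. For $Z\subset\mathbb H$ and $\ell\ge0$ let $Z^\ell$ be the union of the closed balls of radius $\ell$ with center in $Z$. It is compact if $Z$ is compact and empty if $Z$ is empty.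

\begin{proposition}\label{prop:hardy}
Let $Z\subset \mathbb H$ be closed and $\ell,S>0$. Suppose that $d\le\ell$ on $D$ and $\sinh d\le S$ on $D\setminus Z$. Then
\[
Q(u)\ge\frac1{A(S)}\int_{D\setminus Z^\ell}u^2\qquad\text{for all }u\in\mathcal C(D,\mathcal N).
\]
In particular, if $\sinh d\le S$ on $D$, then $\lambda_0(D,\mathcal N)\ge1/A(S)$.
\end{proposition}

\begin{proof}
For a Dirichlet side $g$ let $C_g=\{z\in D:d(z)=\operatorname{dist}(z,g)\}$, a closed set. By local finiteness the distance $d(z)$ is attained on some Dirichlet side, so the cells $C_g$ cover $D$. Two cells overlap in a null set: for $g\ne g'$ the function $\sinh\operatorname{dist}(\cdot,g)-\sinh\operatorname{dist}(\cdot,g')$ is real-analytic on the connected set $\operatorname{int}D$ by \eqref{eq:dist}, it is negative near $g$, and the zero set of a nonzero real-analytic function is null.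

Use Fermi coordinates $(s,t)$ based on $g$ with $t\ge0$ on the side of $g$ containing $D$. Let $z=(s,t)\in C_g$ and $w=(s,t')$ with $0\le t'\le t$. The point $w$ lies on the segment from $z$ to its foot $(s,0)\in g\subset D$, so $w\in D$ by convexity. For every Dirichlet side $g'$,
\[
\operatorname{dist}(w,g')\ge\operatorname{dist}(z,g')-(t-t')\ge t-(t-t')=\operatorname{dist}(w,g),
\]
so $w\in C_g$. Since $C_g$ is closed, contains $g$, and $t=d\le\ell$ on it, we get $C_g=\{(s,t):0\le t\le\rho_g(s)\}$ with $0\le\rho_g\le\ell$. The function $\rho_g$ is upper semicontinuous, because $C_g$ is closed, and hence measurable.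

Call the segment $\{s\}\times[0,\rho_g(s)]$ \emph{short} if $\sinh\rho_g(s)\le S$ and \emph{long} otherwise. The endpoint of a long segment has $\sinh d>S$, so it belongs to $Z$, and the segment has length at most $\ell$. Thus long segments lie in $Z^\ell$, and the short segments of all cells cover $D\setminus Z^\ell$. On a short segment $u$ is Lipschitz and vanishes at $t=0$, so Lemma~\ref{lem:1d} gives $\int u_t^2\cosh t\,dt\ge A(S)^{-1}\int u^2\cosh t\,dt$. Integrate over the values of $s$ with short segments and sum over $g$. Since $|u_t|\le|\nabla u|$ almost everywhere and the cells overlap in null sets, the left sides add up to at most $Q(u)$.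
\end{proof}

\begin{example}\label{ex:periodic}
For $q>1$ put
\[
S_q=\frac{q+1}{q-1},\qquad c_q=\frac1{A(S_q)} .
\]
If all gaps have ratio $q$ and $\mathcal N=\emptyset$, then $\sinh d\le S_q$ on $D$ by \eqref{eq:own}, so $\lambda_0(D,\emptyset)\ge c_q$. For $q=3$ we have $S_3=2$, $A(2)\le2$ and $c_3\ge\frac12$. As $q\to\infty$, $S_q$ decreases to $1$ and $c_q$ increases to $c_*$. This is the origin of the constant in Theorem~\ref{thm:prescribed}: for $a_k^\pm=q^k$ the four sides ending at $\pm1$ are at distance exactly $\operatorname{arsinh}S_q$ from $i$ by \eqref{eq:dist}, and they converge to the sides of the ideal quadrilateral with vertices $-1,0,1,\infty$.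
\end{example}

\section{From polygons to surfaces}\label{sec:gluing}

An eigenfunction of $H_{D,\mathcal N}$ should be continued oddly across Dirichlet sides and evenly across Neumann sides. If there are only Dirichlet sides, two copies of $D$ suffice. If both kinds occur, two copies do not: crossing a Dirichlet side and returning across a Neumann side leads back to the first copy with the opposite sign. We then use four copies, with one bit recording the crossings of each kind.

Let $e_1,e_2$ be the standard generators of $(\mathbb Z/2)^2$. Let $G=(\mathbb Z/2)^2$ if $\mathcal N\neq\emptyset$ and $G=\{0,e_2\}$ if $\mathcal N=\emptyset$. Let $X=(D\times G)/\!\sim$, where $(z,\varepsilon)\sim(z,\varepsilon+e_1)$ for $z$ on a Neumann side and $(z,\varepsilon)\sim(z,\varepsilon+e_2)$ for $z$ on a Dirichlet side. Write $[z,\varepsilon]$ for classes and $\Pi[z,\varepsilon]=z$. The images of the sets $D\times\{\varepsilon\}$ are the \emph{sheets}. For $\mathcal N=\emptyset$, $X$ is the double of $D$.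

\begin{proposition}\label{prop:glue}
\begin{enumerate}
\item[(a)] $X$ is isometric to $\Gamma\backslash\mathbb H$ for a discrete torsion-free $\Gamma\subset SL(2,\mathbb R)$ of infinite covolume.
\item[(b)] For compact $K\subset\mathbb H$ the restriction $\mathcal V(D,\mathcal N)\to L^2(D\cap K)$ is compact.
\item[(c)] Every eigenvalue of $H_{D,\mathcal N}$ is an $L^2$-eigenvalue of $\Delta$ on $X$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) \emph{Hyperbolic structure.} Since the sides are disjoint and locally finite, a small disc about a point of a side $g$ meets no other side, and $g$ cuts it into a half in $D$ and a half outside. Exactly two sheets meet there. Mapping one half-disc by the identity and the other by the reflection in $g$ gives a chart onto the disc. Together with the charts in the interiors of the sheets this is an atlas whose transition maps are restrictions of isometries of $\mathbb H$. Give the sheet $\varepsilon$ the orientation $(-1)^{\varepsilon_1+\varepsilon_2}$ times that of $\mathbb H$. Sheets that meet have opposite signs and reflections reverse orientation, so $X$ is oriented.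 It is connected because each generator of $G$ occurs in a gluing.

\emph{Completeness.} In a chart, $\Pi$ is the identity or the map that folds a disc along $g$. The fold is $1$-Lipschitz: if the segment from $z$ to $z'$ crosses $g$ at $w$, then $z'$ and its mirror image have the same distance to $w$, and the triangle inequality applies. So $\Pi$ does not increase lengths of curves, and it maps a bounded set into a compact set $K\subset D$. The preimage $\Pi^{-1}(K)$ is the image of $K\times G$, hence compact. Thus bounded closed subsets of $X$ are compact, and $X$ is complete. Here we used that $D$ is closed in $\mathbb H$ and that its entire boundary is glued.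

\emph{The group.} By the Killing--Hopf theorem the universal cover of $X$ is isometric to $\mathbb H$, so $X=\bar\Gamma\backslash\mathbb H$ with $\bar\Gamma\subset PSL(2,\mathbb R)$ discrete and acting freely. We need a subgroup of $SL(2,\mathbb R)$, and the full preimage of $\bar\Gamma$ will not do, since it contains the torsion element $-I$. But $X$ is noncompact, and the fundamental group of a connected noncompact surface is free. (Here one sees it directly: $X$ consists of contractible sheets glued along disjoint lines, so it is homotopy equivalent to a graph with a vertex for each sheet and an edge for each glued side.) Choosing a lift of each free generator defines a homomorphism $\bar\Gamma\to SL(2,\mathbb R)$ that is a section of the projection, hence injective. Its image $\Gamma$ is free, so torsion-free, it is discrete as a subset of the preimage of $\bar\Gamma$ under a double covering, and $\Gamma\backslash\mathbb H=X$. Finally $\operatorname{vol}X=|G|\operatorname{vol}D=\infty$.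

(b) For a function $u$ on $D$ put $\tilde u[z,\varepsilon]=(-1)^{\varepsilon_2}u(z)$. Let $u\in\mathcal C(D,\mathcal N)$. Then $\tilde u$ is well defined: across a Neumann side $\varepsilon_2$ does not change, and near a Dirichlet side $u=0$. Locally $\tilde u=\pm u\circ\Pi$, so $\tilde u$ is locally Lipschitz with compact support, $\tilde u\in H^1(X)$, and $\|\tilde u\|_{H^1(X)}^2=|G|\,\|u\|_{H^1(\operatorname{int}D)}^2$ because the sides are null sets. Passing to the closure, $u\mapsto\tilde u$ maps $\mathcal V(D,\mathcal N)$ boundedly into $H^1(X)$. Now (F4) for the compact set $\Pi^{-1}(D\cap K)\subset X$ gives the claim.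

(c) Let $0\neq u\in\mathcal V(D,\mathcal N)$ with $H_{D,\mathcal N}u=\lambda u$, and let $\varphi\in C_c^\infty(X)$. Define $\psi(z)=\sum_{\varepsilon\in G}(-1)^{\varepsilon_2}\varphi[z,\varepsilon]$ on $D$. Since $D$ is convex, each map $z\mapsto[z,\varepsilon]$ is $1$-Lipschitz, so $\psi$ is Lipschitz with compact support. On a Dirichlet side the terms $\varepsilon$ and $\varepsilon+e_2$ cancel, so $\psi=0$ there. Its truncations $\psi_\delta$ are supported in $\{|\psi|\ge\delta\}$ and thus belong to $\mathcal C(D,\mathcal N)$; hence $\psi\in\mathcal V(D,\mathcal N)$. Summing over the sheets and using (F1),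
\[
\int_X\nabla\tilde u\cdot\nabla\varphi=\int_D\nabla u\cdot\nabla\psi=\lambda\int_Du\psi=\lambda\int_X\tilde u\varphi .
\]
As $\tilde u\in H^1(X)$, this says that $(\Delta-\lambda)\tilde u=0$ in the sense of distributions, hence classically by (F5), and $0\ne\tilde u\in L^2(X)$.
\end{proof}

Combining the proposition with Lemma~\ref{lem:ess} we obtain the tool used in the next three sections.

\begin{corollary}\label{cor:tool}
Suppose that $Q(u)\ge c\|u\|^2-C\int_{D\cap K}u^2$ for all $u\in\mathcal C(D,\mathcal N)$, with $K\subset\mathbb H$ compact. Then the essential spectrum of $H_{D,\mathcal N}$ lies in $[c,\infty)$. If $\lambda_0(D,\mathcal N)<c$, then $\lambda_0(D,\mathcal N)$ is an eigenvalue of $H_{D,\mathcal N}$ and an $L^2$-eigenvalue of $\Delta$ on $\Gamma\backslash\mathbb H$ for a discrete torsion-free $\Gamma\subset SL(2,\mathbb R)$ of infinite covolume.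
\end{corollary}

\section{The explicit counterexample}\label{sec:explicit}

We imitate Example~\ref{ex:model}: gaps of ratio $3$ form the barrier, and a \emph{core} of fine gaps makes room for a ball of radius $6.5$. For later use we allow several cores. Let $p=3^{1/1000}$, and for $N\subset\mathbb Z$ let
\[
Y(N)=\{3^k:k\in\mathbb Z\}\cup\bigcup_{n\in N}\{3^np^j:0\le j\le12000\}.
\]
Let $D(N)$ be the polygon for which both sequences $(a_k^\pm)$ enumerate $Y(N)$. All its sides are Dirichlet sides, and $\lambda_0(N)=\lambda_0(D(N),\emptyset)$. An interval $[3^k,3^{k+1}]$ is divided into $1000$ gaps of ratio $p$ if $[k,k+1]\subset[n,n+12]$ for some $n\in N$, and it is a single gap of ratio $3$ otherwise. Define $\ell$ and $\theta_0$ by $\sinh\ell=\frac{p+1}{p-1}$ and $\tan\frac{\theta_0}2=\frac{2(p-1)}{p+1}$, and define the compact sets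
\[
K_0=\{1\le|z|\le3^{12},\ \vartheta\ge\theta_0\},\qquad K=K_0^\ell .
\]

\begin{lemma}\label{lem:cores}
For every $N\subset\mathbb Z$ and every $u\in\mathcal C(D(N),\emptyset)$,
\[
Q(u)\ge\frac12\int_{D(N)\setminus\bigcup_{n\in N}3^nK}u^2 .
\]
\end{lemma}

\begin{proof}
By \eqref{eq:own}, $\sinh d\le\max(2,\frac{p+1}{p-1})=\sinh\ell$ on $D(N)$. If $\sinh d(z)>2$, then $z$ lies over a gap of ratio $p$, so $3^n\le|z|\le3^{n+12}$ for some $n\in N$, and $\frac{p+1}{p-1}\tan\frac\vartheta2>2$. Thus $z\in Z=\bigcup_{n\in N}3^nK_0$, a closed set. Dilations are isometries, so $Z^\ell=\bigcup_{n\in N}3^nK$. Apply Proposition~\ref{prop:hardy} with $S=2$ and $A(2)\le2$.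
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:explicit}]
Let $D=D(\{0\})$. By Lemma~\ref{lem:cores}, $Q(u)\ge\frac12\|u\|^2-\frac12\int_{D\cap K}u^2$ on $\mathcal C(D,\emptyset)$. We apply Lemma~\ref{lem:ball} with $r_0=3^6$, $R=6.5$ and $\delta=\log p$. Since $6.5<6\log3\approx6.59$, the interval $[r_0e^{-R},r_0e^R]$ lies in $(1,3^{12})$, so the gaps that meet it have ratio $p$. Further $\delta/2=\frac{\log3}{2000}<5.6\cdot10^{-4}$, and $\cosh x\le1+x^2$ for $|x|\le1$, so $\cosh(\delta/2)<1+4\cdot10^{-7}$, whereas $\coth6.5=1+2/(e^{13}-1)>1+4\cdot10^{-6}$ because $e^{13}<5\cdot10^5$. Hence $\operatorname{int}D$ contains a ball of radius $6.5$, and Lemma~\ref{lem:domain} gives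
\[
\tfrac14\le\lambda_0(\{0\})<\tfrac14+\pi^2/6.5^2<0.484<\tfrac12 .
\]
Corollary~\ref{cor:tool} with $c=\frac12$ shows that $\lambda_0(\{0\})$ is an $L^2$-eigenvalue on the double of $D$.
\end{proof}

\begin{remark}
The eigenvalue is the bottom of the spectrum only among odd functions. On the double $X$ itself the infimum of $Q(f)/\|f\|^2$ over $H^1(X)$ is $0$. Indeed, for $k\geq 12$ the set $D\cap\{3^k\le|z|\le3^{k+1}\}$ is an ideal quadrilateral of area $2\pi$. Let $L$ be even, $\sigma=\log_3|z|-12-L$, and $w=\cos(\pi\sigma/2L)$ for $|\sigma|\le L$, $w=0$ otherwise. Then $|\nabla w|\le\pi/(2L\log3)$ on $2L$ quadrilaterals and $w^2\ge\frac12$ on $L$ of them, so the even function $w\circ\Pi$ has Rayleigh quotient at most $(\pi/(L\log3))^2$. The barrier exists only for functions that vanish on the sides.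
\end{remark}

\section{Prescribing the eigenvalue}\label{sec:prescribed}

The plan for Theorem~\ref{thm:prescribed} is to move the vertices of the core continuously from a position where $\lambda_0>\mu$ to one where $\lambda_0<\mu$, and to use the intermediate value theorem. This needs a barrier that is uniform along the deformation and the continuity of $\lambda_0$ below the barrier.

\subsection{A family of polygons}
Fix $q>1$ and an integer $M\ge1$. For $\alpha=(\alpha_k^\pm)_{0\le k<M}$ in the connected space $\mathcal P=(0,\infty)^{2M}$ let $D_\alpha$ be the polygon with $a_0^\pm=1$, $a_{k+1}^\pm/a_k^\pm=e^{\alpha_k^\pm}$ for $0\le k<M$, and $a_{k+1}^\pm/a_k^\pm=q$ for all other $k$. The gap $[a_k^\pm,a_{k+1}^\pm]$ and its side carry the \emph{label} $(\pm,k)$; the labels with $0\le k<M$ are the \emph{core labels}. Fix a set $\mathcal N$ of core labels, possibly empty, that contains no pair $(+,k),(+,k+1)$ and no pair $(-,k),(-,k+1)$. The sides with labels in $\mathcal N$ are the Neumann sides. We write $\mathcal C_\alpha=\mathcal C(D_\alpha,\mathcal N)$ and $\lambda_0(\alpha)=\lambda_0(D_\alpha,\mathcal N)$.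

The condition on $\mathcal N$ says that every cusp of $D_\alpha$ is bounded by at least one Dirichlet side. Without it $d$ would tend to infinity in a cusp between two Neumann sides, since no Dirichlet side ends there, and Proposition~\ref{prop:hardy} would not apply. With it, a point over a Neumann gap and close to the real axis is forced into one of the two cusps of that gap, where a neighboring Dirichlet side is near.

\begin{lemma}\label{lem:neighbor}
Let $[a',a]$, $[a,b]$, $[b,b']$ be consecutive gaps of a polygon $D$, all right or all left, and let $g'$, $g''$ be the sides over $[a',a]$ and $[b,b']$. If $z\in D$ lies over $[a,b]$, then $\sinh\operatorname{dist}(z,g'\cup g'')\le C\tan\frac\vartheta2$ with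
\[
C=\max\Big\{\frac{2(a+b)(b-a')}{(b-a)(a-a')}+\frac{a+a'}{a-a'},\ \frac{2(a+b)(b'-a)}{(b-a)(b'-b)}+\frac{b'+b}{b'-b}\Big\}.
\]
\end{lemma}

\begin{proof}
Take right gaps, so $\vartheta=\theta$. As $z\in D$, the numerator in \eqref{eq:dist} is nonnegative: $(r-a)(b-r)/r\le(a+b)(1-\cos\theta)$. The larger of $r-a$ and $b-r$ is at least $\frac{b-a}2$, so the smaller one, divided by $r$, is at most $\frac{2(a+b)}{b-a}(1-\cos\theta)$. If the smaller one is $r-a$, apply \eqref{eq:dist} to $g'$: the first term of the numerator is $\frac{r-a}r(r-a')\le\frac{2(a+b)(b-a')}{b-a}(1-\cos\theta)$. If it is $b-r$, apply \eqref{eq:dist} to $g''$: the first term is $\frac{b-r}r(b'-r)\le\frac{2(a+b)(b'-a)}{b-a}(1-\cos\theta)$. In both cases divide by the denominator and use $(1-\cos\theta)/\sin\theta=\tan\frac\theta2$.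
\end{proof}

\begin{lemma}\label{lem:uniform}
For every compact $\mathcal A\subset\mathcal P$ there is a nonempty compact $K\subset\mathbb H$ such that $Q(u)\ge c_q\int_{D_\alpha\setminus K}u^2$ for all $\alpha\in\mathcal A$ and $u\in\mathcal C_\alpha$.
\end{lemma}

\begin{proof}
Let $z\in D_\alpha$ lie over the gap $[a,b]$. If its label is not a core label, the side is a Dirichlet side of ratio $q$, and $\sinh d(z)\le S_q$ by \eqref{eq:own}. If it is a core label, then $\sinh d(z)\le C\tan\frac\vartheta2$, by \eqref{eq:own} for a Dirichlet side and by Lemma~\ref{lem:neighbor} for a Neumann side, whose two neighbors are Dirichlet sides. The constants are continuous functions of the finitely many vertices $a_{-1}^\pm<\dots<a_{M+1}^\pm$, which depend continuously on $\alpha$. So one constant $C$ and one bound $R_0\ge a_M^\pm$ serve for all $\alpha\in\mathcal A$, and $\sinh d\le S_q$ outside the compact set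
\[
Z=\{1\le|z|\le R_0,\ \tan\tfrac\vartheta2\ge S_q/C\}\cup\{i\}.
\]
The geodesic $g_0$ with endpoints $1/q$ and $1$ is a Dirichlet side of every $D_\alpha$, so $d\le\ell:=\max(\operatorname{arsinh}S_q,\max_Z\operatorname{dist}(\cdot,g_0))$ on $D_\alpha$. Apply Proposition~\ref{prop:hardy} and put $K=Z^\ell$.
\end{proof}

With $\mathcal A=\{\alpha\}$, Corollary~\ref{cor:tool} gives:
\begin{equation}\label{eq:realize}
\begin{array}{l}\text{if }\lambda_0(\alpha)<c_q,\text{ then }\lambda_0(\alpha)\text{ is an }L^2\text{-eigenvalue on }\Gamma\backslash\mathbb H\\ \text{for a discrete torsion-free }\Gamma\subset SL(2,\mathbb R)\text{ of infinite covolume.}\end{array}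
\end{equation}

\subsection{Continuity}
Changing $\alpha$ moves infinitely many sides, so nearby polygons are compared only on compact sets, by diffeomorphisms that are almost isometric. This suffices for the upper bound, since test functions have compact support. For the lower bound the part of a function far away is controlled by Lemma~\ref{lem:uniform}, which is why the statement is cut off at $c_q$.

\begin{lemma}\label{lem:compare}
Let $\alpha_n\to\alpha$ in $\mathcal P$, and let $B_0\subset\mathbb H$ be a closed ball. There are numbers $L_n\to1$ such that for all large $n$: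
\begin{enumerate}
\item[(a)] $\lambda_0(\alpha_n)\|v\|^2\le L_n^6\,Q(v)$ for all $v\in\mathcal C_\alpha$ with support in $B_0$;
\item[(b)] $\lambda_0(\alpha)\|u\|^2\le L_n^6\,Q(u)$ for all $u\in\mathcal C_{\alpha_n}$ with support in $B_0$.
\end{enumerate}
\end{lemma}

\begin{proof}
Write $D=D_\alpha$, $D_n=D_{\alpha_n}$. Let $B\subset B'$ be the closed balls concentric with $B_0$ whose radii are larger by $1$ and $2$. For a label $\iota$ let $P_\iota$, $P_\iota^n$ be the closed half-discs in $\mathbb H$ and $g_\iota$, $g_\iota^n$ the sides with this label for $D$ and $D_n$. Let $A_{\iota,n}(z)=\kappa z+\beta$ with $\kappa>0$, $\beta\in\mathbb R$, be the isometry that maps the endpoints of $g_\iota^n$ to those of $g_\iota$. It maps $P_\iota^n$ onto $P_\iota$ and $g_\iota^n$ onto $g_\iota$, and $(\kappa,\beta)\to(1,0)$ as $n\to\infty$ since the endpoints converge. For every parameter, $a_k^\pm=q^k$ for $k\le0$ and $a_k^\pm\ge q^{k-M}$ for $k\ge M$. So the set $I_0$ of labels $\iota$ for which $P_\iota$ or some $P_\iota^n$ meets $B'$ is finite.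

The compact sets $P_\iota\cap B'$, $\iota\in I_0$, are disjoint. Choose $\delta\in(0,1)$ and $\zeta_\iota\in C_c^\infty(\mathbb H)$ with disjoint supports such that $\zeta_\iota=1$ on $(P_\iota\cap B')^\delta$, and put
\[
\Phi_n(z)=z+\sum_{\iota\in I_0}\zeta_\iota(z)\big(A_{\iota,n}z-z\big).
\]
The maps $\Phi_n-\mathrm{id}$ vanish outside a fixed compact subset of $\mathbb H$ and tend to $0$ in $C^1$. Once the Euclidean norm of their derivative is below $\frac12$, the contraction principle and the inverse function theorem show that $\Phi_n$, extended by the identity, is a diffeomorphism of $\mathbb R^2$; being the identity on $\mathbb R^2\setminus\mathbb H$, it preserves $\mathbb H$. Since also $\operatorname{Im}\Phi_n(z)/\operatorname{Im}z\to1$ uniformly, $d\Phi_n$ changes hyperbolic lengths of tangent vectors by factors in $[L_n^{-1},L_n]$ with $L_n\to1$. Take $n$ so large that, in addition, $\Phi_n$ moves all points of $\mathbb H$, and each $A_{\iota,n}$ with $\iota\in I_0$ moves all points of $B$, by less than $\delta$.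

We claim that for $z\in B$ and every label $\iota$,
\begin{equation}\label{eq:match}
z\in P_\iota^n\iff\Phi_n(z)\in P_\iota,\qquad z\in g_\iota^n\iff\Phi_n(z)\in g_\iota .
\end{equation}
For $\iota\notin I_0$ all four statements are false, as $z$ and $\Phi_n(z)$ lie in $B'$. Let $\iota\in I_0$, and suppose that $z\in P_\iota^n$ or $\Phi_n(z)\in P_\iota$; otherwise all four statements are false again. Then $A_{\iota,n}z$ or $\Phi_n(z)$ is a point of $P_\iota\cap B'$ within distance $\delta$ of $z$. Hence $\zeta_\iota(z)=1$, the other cutoffs vanish at $z$, and $\Phi_n(z)=A_{\iota,n}z$, which gives \eqref{eq:match}. Since $D$ is the complement of the sets $P_\iota\setminus g_\iota$, and likewise $D_n$, the map $\Phi_n$ restricts to a bijection $D_n\cap B\to D\cap\Phi_n(B)$ that matches the Dirichlet sides.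

For $v$ as in (a), let $v_n=v\circ\Phi_n$ on $D_n\cap B$ and $v_n=0$ on $D_n\setminus B$. Its support is $\Phi_n^{-1}(\operatorname{supp}v)$, a compact subset of $\operatorname{int}B$ that avoids the Dirichlet sides of $D_n$; so $v_n\in\mathcal C_{\alpha_n}$. For $u$ as in (b), let $u'=u\circ\Phi_n^{-1}$ on $D\cap\Phi_n(B)$ and $u'=0$ on the rest of $D$. Its support is a compact subset of the open set $\Phi_n(\operatorname{int}B)$ that avoids the Dirichlet sides of $D$; so $u'\in\mathcal C_\alpha$. Under these changes of variable the squared gradient and the area element each change by factors in $[L_n^{-2},L_n^2]$. So $Q$ grows at most by the factor $L_n^4$ and the squared norm shrinks at most by the factor $L_n^{-2}$, which gives (a) and (b).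
\end{proof}

\begin{proposition}\label{prop:cont}
The function $\alpha\mapsto\min(\lambda_0(\alpha),c_q)$ is continuous on $\mathcal P$.
\end{proposition}

\begin{proof}
Let $\alpha_n\to\alpha$. For $0\ne v\in\mathcal C_\alpha$, Lemma~\ref{lem:compare}(a) with a ball containing $\operatorname{supp}v$ gives $\limsup\lambda_0(\alpha_n)\le Q(v)/\|v\|^2$. Hence $\limsup\lambda_0(\alpha_n)\le\lambda_0(\alpha)$.

For the lower bound take $K$ from Lemma~\ref{lem:uniform} for $\mathcal A=\{\alpha,\alpha_1,\alpha_2,\dots\}$. Let $R>0$, $h=\frac\pi2\min(\operatorname{dist}(\cdot,K)/R,1)$, $\chi_1=\cos h$ and $\chi_2=\sin h$. Then $|\nabla\chi_1|^2+|\nabla\chi_2|^2=|\nabla h|^2\le\pi^2/4R^2$. Let $u\in\mathcal C_{\alpha_n}$. As $\chi_2=0$ on $K$, we have $Q(\chi_2u)\ge c_q\|\chi_2u\|^2$. As $\chi_1$ is supported in $K^R$, Lemma~\ref{lem:compare}(b) with a ball containing $K^R$ gives $Q(\chi_1u)\ge L_n^{-6}\lambda_0(\alpha)\|\chi_1u\|^2$ for large $n$. By \eqref{eq:ims} and $\|\chi_1u\|^2+\|\chi_2u\|^2=\|u\|^2$,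
\[
\lambda_0(\alpha_n)\ge\min\big(L_n^{-6}\lambda_0(\alpha),c_q\big)-\frac{\pi^2}{4R^2}.
\]
Letting $n\to\infty$ and then $R\to\infty$ gives $\liminf\lambda_0(\alpha_n)\ge\min(\lambda_0(\alpha),c_q)$. The two bounds prove the claim.
\end{proof}

\subsection{The case $\frac14<\mu<c_*$}
Take $\mathcal N=\emptyset$, and choose $q$ with $c_q>\mu$, which is possible by Example~\ref{ex:periodic}. Choose $R$ with $\frac14+\pi^2/R^2<\mu$, then $\delta>0$ with $\cosh(\delta/2)<\coth R$, then $M$ with $M\delta>2R$. If all $\alpha_k^\pm=\delta$, the core gaps have ratio $e^\delta$ and fill $[1,e^{M\delta}]$, and for $r_0=e^{M\delta/2}$ the interval $[r_0e^{-R},r_0e^R]$ lies in $(1,e^{M\delta})$. Lemmas~\ref{lem:ball} and~\ref{lem:domain}(b) give $\lambda_0(\alpha)<\mu$. If all $\alpha_k^\pm=\log q$, then $\lambda_0(\alpha)\ge c_q>\mu$ by Example~\ref{ex:periodic}. So the continuous function $\min(\lambda_0,c_q)$ on the connected space $\mathcal P$ takes the value $\mu$ at some $\alpha$. As $\mu<c_q$, this means $\lambda_0(\alpha)=\mu$, and \eqref{eq:realize} applies.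

\subsection{The case $\mu=\frac14$}
Dirichlet sides alone cannot produce this value. If $\frac14$ were a Dirichlet eigenvalue of $\operatorname{int}D$, it would equal $\lambda_0(\operatorname{int}D)$ by Lemma~\ref{lem:domain}(a), and part (c) with $\Omega'=\mathbb H$ would give $\lambda_0(\mathbb H)<\frac14$. To cross the level $\frac14$ we need configurations with $\lambda_0<\frac14$, and Neumann sides provide them: on an ideal triangle, which has finite area, the constant function has Rayleigh quotient $0$. The sides of a triangle are adjacent and ours must not be, so we approximate the triangle by three geodesics that nearly meet. Take $q=3$, so that $c_3\ge\frac12$.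

\emph{Step 1: a choice of $M$, $\mathcal N$ and $\alpha$ with $\lambda_0(\alpha)<\frac14$.} Let $T=\{0\le x\le1,\ |z-\frac12|\ge\frac12\}$ be the ideal triangle with vertices $0,1,\infty$; its area is $\pi$. The isometry $J(z)=1/(1-z)$ permutes the vertices cyclically. Let $\phi(y)=\max(0,\min(1,2-y/10))$ and
\[
F_0(z)=\phi(\operatorname{Im}z)\,\phi(\operatorname{Im}Jz)\,\phi(\operatorname{Im}J^2z).
\]
This is a Lipschitz function on $\mathbb H$: the first factor has gradient of length at most $2$, and the others are its compositions with isometries. The sets $\{\operatorname{Im}J^jz>10\}$, $j=0,1,2$, are the half-plane $y>10$ and the discs of Euclidean diameter $\frac1{10}$ tangent to $\mathbb R$ at $1$ and $0$. They are disjoint, $J$ permutes them, and $F_0=1$ outside them. The cusp $T\cap\{y>10\}$ has area $\int_{10}^\infty y^{-2}\,dy=\frac1{10}$ and contributes $\int_{10}^{20}10^{-2}\,dy=\frac1{10}$ to the Dirichlet integral. Hence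
\[
\int_T|\nabla F_0|^2=\frac3{10}<\frac14\Big(\pi-\frac3{10}\Big)\le\frac14\int_TF_0^2 .
\]
The set $T\cap\operatorname{supp}F_0$ is compact. Let $F=\chi F_0$ with $\chi\in C_c^\infty(\mathbb H)$ equal to $1$ on it. Then $F=F_0$ on $T$, and $F$ is Lipschitz with compact support in $\{y>y_0,\ |z|<R_0\}$ for some $y_0,R_0>0$.

For $0<\eta<\frac12$ let $T_\eta$ be $\mathbb H$ minus the open half-discs over $(-\frac1\eta,-\eta)$, $(\eta,1-\eta)$ and $(1+\eta,\frac1\eta)$. As $\eta\downarrow0$ these half-discs increase to $\{x<0\}$, the open half-disc over $(0,1)$, and $\{x>1\}$, so $T_\eta$ decreases to $T$. By dominated convergence there is $\eta$ with $1/\eta>R_0$ and $\int_{T_\eta}|\nabla F|^2<\frac14\int_{T_\eta}F^2$.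

Fix $0<\varepsilon<\min(\eta,y_0)$. Divide $[\varepsilon,\frac1\eta]$ into finitely many right gaps, among them $[\eta,1-\eta]$ and $[1+\eta,\frac1\eta]$, all others of length $<y_0$. Divide $[\varepsilon,\frac1\eta]$ into finitely many left gaps, among them $[\eta,\frac1\eta]$, all others of length $<y_0$. By adding division points in $(\varepsilon,\eta)$ we make the two numbers of gaps equal to the same $M$. Continue by gaps of ratio $3$ below $\varepsilon$ and above $\frac1\eta$. The resulting polygon is $\varepsilon D_\alpha$ for some $\alpha\in\mathcal P$. Let $\mathcal N$ consist of the labels of the three distinguished gaps; the two right ones are not adjacent, since at least one gap lies in $[1-\eta,1+\eta]$. Every other closed half-disc lies in $\{y<y_0\}$ or in $\{|z|>R_0\}$ and so misses $\operatorname{supp}F$. Therefore $F|_{\varepsilon D_\alpha}$ has support disjoint from the Dirichlet sides, and $\varepsilon D_\alpha\cap\operatorname{supp}F=T_\eta\cap\operatorname{supp}F$. Since dilation is an isometry, $\lambda_0(\alpha)<\frac14$.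

\emph{Step 2: with these $M$ and $\mathcal N$, if all $\alpha_k^\pm=\log3$, then $\lambda_0(\alpha)>\frac14$.} We show that $\sinh d\le5/\sqrt3$ on $D_\alpha$; the constant of Lemma~\ref{lem:neighbor} is too crude for this. Over a Dirichlet gap, $\sinh d\le2$ by \eqref{eq:own}. Let $z\in D_\alpha$ lie over a Neumann gap. After a dilation and, for a left gap, the reflection $z\mapsto-\bar z$, this is the right gap $[1,3]$, and the geodesics over $[\frac13,1]$ and $[3,9]$ are Dirichlet sides. The isometry $z\mapsto3/\bar z$ preserves $\theta$ and the half-disc over $(1,3)$, exchanges these two geodesics, and replaces $r$ by $3/r$. So we may assume $1\le r\le\sqrt3$ and estimate the distance to the geodesic over $[\frac13,1]$. By \eqref{eq:dist},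
\[
\sinh d(z)\le\Psi(\theta):=\frac{C-4\cos\theta}{2\sin\theta},\qquad C=3r+\frac1r .
\]
If $r=1$, then $\Psi(\theta)=2\tan\frac\theta2\le2$. Let $1<r\le\sqrt3$. By \eqref{eq:member}, $\theta\in[\theta_r,\frac\pi2]$ with $\cos\theta_r=\frac14(r+\frac3r)$. We have $\Psi'(\theta)=(4-C\cos\theta)/(2\sin^2\theta)$, and the numerator increases with $\theta$, so $\Psi$ can change only from decreasing to increasing and attains its maximum at an endpoint. Since $C$ increases with $r\geq1$,
\[
\Psi(\tfrac\pi2)=\tfrac C2\le\tfrac12\big(3\sqrt3+\tfrac1{\sqrt3}\big)=\tfrac5{\sqrt3}.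
\]
At the other endpoint, $C-4\cos\theta_r=2(r^2-1)/r$ and $16r^2\sin^2\theta_r=16r^2-(r^2+3)^2=(r^2-1)(9-r^2)$, so
\[
\Psi(\theta_r)=4\sqrt{\frac{r^2-1}{9-r^2}}\le4\sqrt{\frac26}=\frac4{\sqrt3}.
\]
This proves the bound on $d$. For $S\ge1$, the estimates $\arctan\sigma\le\sigma$ on $[0,1]$ and $\arctan\sigma\le\frac\pi2$ on $[1,S]$ give $A(S)\le\frac12+(S-1)\frac\pi2$. Hence $A(5/\sqrt3)<\frac12+1.89\cdot1.571<3.5<4$, and Proposition~\ref{prop:hardy} gives $\lambda_0(\alpha)\ge1/A(5/\sqrt3)>\frac14$.

\emph{Step 3.} The continuous function $\min(\lambda_0,c_3)$ on $\mathcal P$ takes values below and above $\frac14$. So $\lambda_0(\alpha)=\frac14<c_3$ for some $\alpha$, and \eqref{eq:realize} applies. This completes the proof of Theorem~\ref{thm:prescribed}. \qed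

\section{Infinitely many principal eigenvalues}\label{sec:many}

We return to the polygons $D(N)$ of Section~\ref{sec:explicit} and put $\lambda_1=\lambda_0(\{0\})\in[\frac14,\frac12)$, an eigenvalue of the Dirichlet Laplacian of $\operatorname{int}D(\{0\})$. Two properties of the family are used: $D(n+N)=3^nD(N)$ is isometric to $D(N)$, and $D(N)\subset D(N')$ for $N\subset N'$, because refining a gap replaces a half-disc by smaller ones inside it.

With infinitely many cores that are farther and farther apart, the Hardy bound $\frac12$ no longer holds outside a compact set. What holds far out is the bound $\lambda_1$, since locally one sees at most one core. To find eigenvalues we need infinitely many independent test functions with Rayleigh quotient strictly below $\lambda_1$, and translates of the eigenfunction of a single core only reach $\lambda_1$. Two cores at a finite distance do strictly better than one, so we arrange the cores in pairs whose separation also tends to infinity.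

\begin{proof}[Proof of Theorem~\ref{thm:many}]
\emph{Pairs.} Let $\nu\ge13$ be an integer. The open half-disc over $(3^\nu,3^{\nu+1})$ is disjoint from $D(\{0\})$, and its points of height close to the maximal height $3^\nu$ lie in $\operatorname{int}D(\{0,\nu\})$, since the half-discs removed from $D(\{0,\nu\})$ over $[3^\nu,3^{\nu+1}]$ have radius at most $\frac12(p-1)3^{\nu+1}<\frac12 3^\nu$. Lemma~\ref{lem:domain}(c) gives $\lambda_0(\{0,\nu\})<\lambda_1$. So there are $v_\nu\in C_c^\infty(\operatorname{int}D(\{0,\nu\}))$ with $Q(v_\nu)<\lambda_1\|v_\nu\|^2$ and positive integers $m_\nu$ with $\operatorname{supp}v_\nu\subset\{3^{-m_\nu}<|z|<3^{m_\nu}\}$.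

\emph{The polygon.} Choose integers $n_{13}<n_{14}<\cdots$ with $n_{\nu+1}\ge n_\nu+m_\nu+m_{\nu+1}+2\nu$, and let $N=\bigcup_{\nu\ge13}\{n_\nu,n_\nu+\nu\}$ and $D=D(N)$. The set $N$ is bounded below. The difference of consecutive elements is $\nu$ within the $\nu$-th pair and at least $\nu$ between that pair and the next, so these differences tend to infinity. The functions $w_\nu(z)=v_\nu(3^{-n_\nu}z)$ satisfy $Q(w_\nu)<\lambda_1\|w_\nu\|^2$. They belong to $C_c^\infty(\operatorname{int}D)$ because $3^{n_\nu}D(\{0,\nu\})=D(\{n_\nu,n_\nu+\nu\})\subset D$, and their supports lie in the disjoint annuli $3^{n_\nu-m_\nu}<|z|<3^{n_\nu+m_\nu}$.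

\emph{The essential spectrum lies in $[\lambda_1,\infty)$.} Fix an integer $L\ge1$. Let $\sigma=\log_3|z|$, let $\omega(x)=\cos(\pi x/2)$ for $|x|\le1$ and $\omega(x)=0$ otherwise, and let $\omega_j=\omega(\sigma/L-j)$ for $j\in\mathbb Z$. For $j<\sigma/L<j+1$ only $\omega_j=\cos\frac\pi2(\sigma/L-j)$ and $\omega_{j+1}=\sin\frac\pi2(\sigma/L-j)$ are nonzero. Hence $\sum_j\omega_j^2=1$ and, as $|\nabla\sigma|\le1/\log3$,
\[
\sum_j|\nabla\omega_j|^2\le\epsilon_L:=\Big(\frac\pi{2L\log3}\Big)^2 .
\]
By \eqref{eq:ims}, $Q(u)\ge\sum_jQ(\omega_ju)-\epsilon_L\|u\|^2$ for $u\in\mathcal C(D,\emptyset)$. The support of $\omega_j$ is the annulus $\{\sigma\in I_j\}$, $I_j=[(j-1)L,(j+1)L]$.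

Call $j$ \emph{simple} if $I_j$ meets at most one of the intervals $[n,n+12]$, $n\in N$. If $I_j$ meets two of them, with $n<n'$, then $n'-n\le2L+12$. There are finitely many such pairs $n,n'$, and each interval meets finitely many $I_j$, so all but finitely many $j$ are simple. Let $j$ be simple, and let $n\in N$ be such that no interval other than $[n,n+12]$ meets $I_j$. The closed half-discs of $D$ and of $D(\{n\})$ that meet an annulus $k\le\sigma\le k+1$ are those over gaps in $[3^k,3^{k+1}]$. For $[k,k+1]\subset I_j$ these gaps are the same for both polygons: fine if $[k,k+1]\subset[n,n+12]$, and a single gap otherwise. Since $I_j$ has integer endpoints, $\operatorname{int}D$ and $\operatorname{int}D(\{n\})$ have the same intersection with $\operatorname{supp}\omega_j$. Thus $\omega_ju$ is a Lipschitz function with compact support in $\operatorname{int}D(\{n\})$, and $Q(\omega_ju)\ge\lambda_1\|\omega_ju\|^2$.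

The finitely many annuli $\operatorname{supp}\omega_j$ with $j$ not simple meet only finitely many of the sets $3^nK$, $n\in N$, because $\sigma$ is bounded on $K$. Let $K'$ be the union of these sets. For such $j$, Lemma~\ref{lem:cores} gives $Q(\omega_ju)\ge\frac12\|\omega_ju\|^2-\frac12\int_{D\cap K'}\omega_j^2u^2$. Summing over all $j$ and using $\lambda_1<\frac12$,
\[
Q(u)\ge(\lambda_1-\epsilon_L)\|u\|^2-\frac12\int_{D\cap K'}u^2 .
\]
By Corollary~\ref{cor:tool} the essential spectrum of $H_{D,\emptyset}$ lies in $[\lambda_1-\epsilon_L,\infty)$, and $L$ is arbitrary.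

\emph{Conclusion.} On the span of $w_{13},\dots,w_{12+m}$ the supports are disjoint, so the Rayleigh quotient is at most $\max_{13\le\nu\le12+m}Q(w_\nu)/\|w_\nu\|^2<\lambda_1$. By (F3), $H_{D,\emptyset}$ has at least $m$ eigenvalues below $\lambda_1$, counted with multiplicity, for every $m$. Each has finite multiplicity, being below the essential spectrum, so infinitely many are distinct, and all are $\ge\frac14$ by Lemma~\ref{lem:domain}(a). By Proposition~\ref{prop:glue} they are principal $L^2$-eigenvalues of $\Delta$ on the double of $D$, which is $\Gamma\backslash\mathbb H$ with $\Gamma$ discrete, torsion-free and of infinite covolume.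
\end{proof}

\section{Groups whose limit set is not the whole circle}\label{sec:obstruction}

To prove Theorem~\ref{thm:obstruction} we embed a half-plane in the surface and separate variables in it. A half-plane is invariant under translation along its boundary geodesic, so a Fourier transform in that direction reduces the equation to ordinary differential equations, for which no boundary condition is needed: square integrability at infinity alone forces the solutions to vanish.

\begin{lemma}\label{lem:ode}
Let $\kappa\ge0$, $c\ge0$ and $W(t)=c\operatorname{sech}^2t$. If $v\in L^2(0,\infty)$ is a real solution of $v''+\kappa^2v=Wv$ on $(0,\infty)$, then $v=0$.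
\end{lemma}

\begin{proof}
We work on $[1,\infty)$ and use $W(t)\le4ce^{-2t}$. By uniqueness for the initial value problem, $v=0$ as soon as $v$ and $v'$ vanish at one point.

Let $\kappa>0$ and $E=v'^2+\kappa^2v^2$. Then $|E'|=2W|vv'|\le WE/\kappa$. If $v\neq0$, then $E>0$ everywhere and $(\log E)'$ is integrable on $[1,\infty)$, so $E(t)\to E_\infty\in(0,\infty)$. Then $v'$ is bounded, and a Lipschitz function in $L^2$ tends to $0$. So $v'^2\to E_\infty>0$; for large $t$ the continuous function $v'$ has constant sign and is bounded away from $0$, and $|v|\to\infty$. This is a contradiction.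

Let $\kappa=0$. By the Cauchy--Schwarz inequality $\int_t^\infty|Wv|=O(e^{-2t})$. So $v'$ has a limit, which is $0$ since otherwise $|v|\to\infty$, and $v'(t)=-\int_t^\infty Wv=O(e^{-2t})$. Then $v$ has a limit, which is $0$ since $v\in L^2$. Integrating once more, $v(t)=\int_t^\infty(\sigma-t)W(\sigma)v(\sigma)\,d\sigma$. Choose $t_0$ with $\int_{t_0}^\infty(\sigma-t_0)W(\sigma)\,d\sigma\le\frac12$. The finite number $m=\sup_{[t_0,\infty)}|v|$ satisfies $m\le\frac12m$, so $v=0$ on $[t_0,\infty)$ and hence everywhere.
\end{proof}

The hypothesis $\mu\ge\frac14$ will enter as $\kappa^2=\mu-\frac14\ge0$. With a negative number $-k^2$ in place of $\kappa^2$ the lemma fails: for $c=0$ the function $e^{-kt}$ is a solution in $L^2$.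

\begin{proof}[Proof of Theorem~\ref{thm:obstruction}]
\emph{An embedded half-plane.} Let $\Omega=\partial\mathbb H\setminus\Lambda(\Gamma)\ne\emptyset$. It is a standard fact that $\Gamma$ acts properly discontinuously on $\mathbb H\cup\Omega$: a compact subset meets only finitely many of its translates. Point stabilizers are therefore finite, hence trivial since $\Gamma$ is torsion-free. Fix $\xi_0\in\Omega$ and a compact neighborhood of it in $\mathbb H\cup\Omega$. It meets its translate under finitely many $\gamma\ne1$ only, and each of them moves $\xi_0$. Shrinking it, we find a neighborhood $U$ with $\gamma U\cap U=\emptyset$ for all $\gamma\ne1$. An open half-plane $P\subset U$ embeds isometrically in $\Gamma\backslash\mathbb H$.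

Let $f\in L^2(\Gamma\backslash\mathbb H)$ satisfy $\Delta f=\mu f$ with $\mu\ge\frac14$. In Fermi coordinates $s\in\mathbb R$, $t>0$ on $P$ we have $\iint|f|^2\cosh t\,dt\,ds<\infty$ and
\begin{equation}\label{eq:fermi}
\partial_t(\cosh t\,\partial_tf)+\operatorname{sech}t\,\partial_s^2f+\mu\cosh t\,f=0 .
\end{equation}

\emph{Fourier transform.} We have no control of the derivatives of $f$ as $s\to\pm\infty$, so we transform the weak form of \eqref{eq:fermi}:
\begin{equation}\label{eq:weak}
\iint f\,\big[\partial_t(\cosh t\,\partial_t\Phi)+\operatorname{sech}t\,\partial_s^2\Phi+\mu\cosh t\,\Phi\big]\,dt\,ds=0,\qquad\Phi\in C_c^\infty(P).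
\end{equation}
Write $\hat\psi(s)=\int\psi(\xi)e^{-is\xi}\,d\xi$, and let $F(t,\xi)$ be the corresponding $L^2$ Fourier transform of $f$ in the variable $s$. By Plancherel's theorem $\iint|F|^2\cosh t\,dt\,d\xi<\infty$. Let $\varphi\in C_c^\infty(0,\infty)$, let $\psi$ be a Schwartz function, and let $\chi\in C_c^\infty(\mathbb R)$ equal $1$ near $0$. For $\Phi_n=\varphi(t)\chi(s/n)\hat\psi(s)$ the bracket in \eqref{eq:weak} converges in $L^2(dt\,ds)$ to the bracket for $\Phi=\varphi(t)\hat\psi(s)$, and $f\in L^2(dt\,ds)$. So \eqref{eq:weak} holds for this $\Phi$. Using $\int f\hat\psi\,ds=\int F\psi\,d\xi$ and the fact that $\partial_s^2\hat\psi$ is the transform of $-\xi^2\psi$, we get $\int\psi(\xi)\,b_\varphi(\xi)\,d\xi=0$, where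
\[
b_\varphi(\xi)=\int_0^\infty F(t,\xi)\big[(\cosh t\,\varphi')'-\xi^2\operatorname{sech}t\,\varphi+\mu\cosh t\,\varphi\big]\,dt
\]
is locally square integrable. As $\psi$ is arbitrary, $b_\varphi=0$ almost everywhere. For each $n$ choose a countable subset, dense in the $C^2$-norm, of the test functions supported in $[1/n,n]$. Outside one null set of $\xi$ we have $F(\cdot,\xi)\in L^2(\cosh t\,dt)$ and $b_\varphi(\xi)=0$ for all these $\varphi$, hence for all $\varphi\in C_c^\infty(0,\infty)$. For such $\xi$, $F(\cdot,\xi)$ is a distributional solution of
\begin{equation}\label{eq:ode}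
(\cosh t\,F')'-\xi^2\operatorname{sech}t\,F+\mu\cosh t\,F=0 ,
\end{equation}
and a distributional solution of a linear ordinary differential equation with smooth coefficients and nonvanishing leading coefficient is a smooth solution.

\emph{Removing the weight.} Put $v=(\cosh t)^{1/2}F(\cdot,\xi)\in L^2(0,\infty)$. Then $\cosh t\,F'=(\cosh t)^{1/2}v'-\frac12(\cosh t)^{-1/2}\sinh t\,v$. Differentiating, the terms with $v'$ cancel, and
\[
(\cosh t\,F')'=(\cosh t)^{1/2}\big[v''-(\tfrac12-\tfrac14\tanh^2t)v\big]=(\cosh t)^{1/2}\big[v''-(\tfrac14+\tfrac14\operatorname{sech}^2t)v\big].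
\]
So \eqref{eq:ode} becomes $v''+(\mu-\frac14)v=(\frac14+\xi^2)\operatorname{sech}^2t\;v$. The coefficients are real, and Lemma~\ref{lem:ode} applies to the real and imaginary parts of $v$. Hence $F=0$ almost everywhere, $f=0$ on $P$, and $f=0$ on the connected surface $\Gamma\backslash\mathbb H$ by (F5).
\end{proof}

\begin{thebibliography}{1}

\bibitem{WW}
Tobias Weich and Lasse Lennart Wolf, \emph{Absence of principal eigenvalues for higher rank locally symmetric spaces}, arXiv:2205.03167 (2022).

\end{thebibliography}
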